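\title{No uniform stable systolic inequality for three-manifolds}

\begin{abstract}
A closed orientable Riemannian $n$-manifold with first Betti number $b\ge1$ satisfies $\mathrm{stsys}_1\,\mathrm{sys}_{n-1}\le\gamma'_b\,\mathrm{vol}_n$, where the Berg\'e--Martinet constant $\gamma'_b$ grows linearly in $b$. We show that in dimension three $\gamma'_b$ cannot be replaced by a constant independent of $b$. For every $n\ge3$ the optimal constant $C_n(b)$ satisfies $C_n(b)\ge b/(4e^2)$, and $C_n(b)=\gamma'_b$ for $b\le n$. The examples are finite covers of connected sums of flat tori, modified by surgery on circles. Their systoles are estimated by closed forms of almost optimal comass, and the covers are chosen with Siegel's mean value theorem.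
\end{abstract}

\section{Introduction}

\subsection*{The question}
Let $(X,g)$ be a closed (compact, without boundary) orientable Riemannian $n$-manifold. The volume of a Lipschitz $k$-chain $c=\sum_i r_i\sigma_i$ is $\sum_i|r_i|\,\mathrm{vol}_k(\sigma_i)$. For $h\in H_k(X;\mathbb Z)$ let $\mathrm{vol}_k(h)$ be the infimum of the volumes of integral cycles representing $h$. For $h\in H_k(X;\mathbb R)$ the \emph{stable norm} $\|h\|_{\mathrm{st}}$ is the infimum of the volumes of real cycles representing $h$. (Equivalently, these are the minimal masses of closed integer-multiplicity rectifiable currents and of closed normal currents in the class.) Let $H_k(X;\mathbb Z)_{\mathbb R}$ be the image of $H_k(X;\mathbb Z)$ in $H_k(X;\mathbb R)$. The \emph{homology $k$-systole} and the \emph{stable $k$-systole} are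
\[
\mathrm{sys}_k(g)=\min_{h\in H_k(X;\mathbb Z)\setminus0}\mathrm{vol}_k(h),
\qquad
\mathrm{stsys}_k(g)=\min_{h\in H_k(X;\mathbb Z)_{\mathbb R}\setminus0}\|h\|_{\mathrm{st}} .
\]
The stable norm ignores torsion and credits a class for the economy of its multiples: if $c$ is an integral cycle representing $ih$, then $\frac1i c$ is a real cycle representing $h$. By Poincar\'e duality $H_{n-1}(X;\mathbb Z)\cong H^1(X;\mathbb Z)$ is torsion-free of rank $b_1(X)$, so $\mathrm{stsys}_1$ and $\mathrm{sys}_{n-1}$ are defined when $b_1(X)\ge1$. The ratio $\mathrm{stsys}_1\,\mathrm{sys}_{n-1}/\mathrm{vol}_n$ does not change when $g$ is rescaled. A large ratio means that all homologically nontrivial curves are long and all nontrivial hypersurfaces are large, in a manifold of small volume.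

For a lattice $L\subset\mathbb R^b$ let $L^*=\{w:\langle w,v\rangle\in\mathbb Z\text{ for all }v\in L\}$ be the dual lattice and $\lambda_1(L)$ the Euclidean length of a shortest nonzero vector. The \emph{Berg\'e--Martinet constant} is $\gamma'_b=\sup_L\lambda_1(L)\lambda_1(L^*)$. Our starting point is a known inequality: every closed orientable Riemannian $n$-manifold with $b=b_1(X)\ge1$ satisfies
\begin{equation}\label{eq:known}
\mathrm{stsys}_1(g)\,\mathrm{sys}_{n-1}(g)\le\gamma'_b\,\mathrm{vol}_n(g),
\end{equation}
where $\gamma'_1=1$ and $\frac{b}{2\pi e}(1+o(1))\le\gamma'_b\le\frac{b}{\pi e}(1+o(1))$ as $b\to\infty$. The constant depends on $b$ and not on $n$. The following question comes from the paper of Bangert and Katz \cite{BK}.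

\medskip
\noindent\textbf{Question.} \emph{Is there a constant $C$ such that $\mathrm{stsys}_1(g)\,\mathrm{sys}_2(g)\le C\,\mathrm{vol}_3(g)$ for all closed orientable Riemannian $3$-manifolds $(X,g)$ with $b_1(X)\ge1$?}
\medskip

The first examples suggest that the answer is yes. For a flat torus $\mathbb R^n/L$ the ratio equals $\lambda_1(L)\lambda_1(L^*)$ (Example~\ref{ex:torus}). This explains the constant $\gamma'_b$, but it ties $b$ to the dimension, and in dimension three it stops at $b=3$. The easy ways to raise $b$ in a fixed dimension do not raise the ratio. A product $N\times S^1$ with circle of length $\ell$ contains a nontrivial curve of length $\ell$ and a nontrivial hypersurface of volume $\mathrm{vol}(N)$, so its ratio is at most $1$. A connected sum of $m$ unit tori $\mathbb R^n/\mathbb Z^n$ with small necks contains a coordinate circle of length $1$ and a coordinate subtorus of volume $1$ and has volume close to $m$, so its ratio is at most about $1/m$. Nevertheless the answer is no.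

\subsection*{Results}
For $n\ge3$ and $b\ge1$ let
\[
C_n(b)=\sup\frac{\mathrm{stsys}_1(g)\,\mathrm{sys}_{n-1}(g)}{\mathrm{vol}_n(g)},
\]
the supremum over all closed connected orientable Riemannian $n$-manifolds with $b_1=b$. Let $\omega_d$ be the volume of the unit ball in $\mathbb R^d$.

\begin{theorem}\label{thm:main}
Let $n\ge3$.
\begin{enumerate}
\item[(1)] $\dfrac{b}{4e^2}\le C_n(b)\le\gamma'_b\le\dfrac{b}{\pi e}(1+o(1))$, where the first two inequalities hold for every $b\ge1$. In particular no constant $C$ as in the Question exists, and the order of growth in $b$ of the constant in \eqref{eq:known} is optimal already in dimension $3$.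
\item[(2)] $C_n(b)=\gamma'_b$ for $1\le b\le n$. Thus \eqref{eq:known} is sharp in dimension $3$ for $b=1,2,3$.
\item[(3)] $\displaystyle\liminf_{b\to\infty}\frac{C_n(b)}{b}\ge\kappa_n:=\frac{n}{e^2(n!\,\omega_n)^{2/n}}$. Here $\kappa_3=\dfrac{3}{e^2(8\pi)^{2/3}}\approx0.0473$, and $\kappa_n\to\dfrac1{2\pi e}$ as $n\to\infty$.
\end{enumerate}
\end{theorem}

We do not determine the exact value of $C_3(b)$ for $b\ge4$.

Theorem~\ref{thm:main} follows from a realization theorem that converts lattices into manifolds. Let $b=d_1+\dots+d_m$, write $\mathbb R^b=\bigoplus_j\mathbb R^{d_j}$ and $v=(v_1,\dots,v_m)$, and set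
\[
\|v\|=\sum_{j=1}^m|v_j|,\qquad\lambda(L)=\min\{\|v\|:v\in L\setminus0\},
\]
where $|v_j|$ is the Euclidean norm. We call the summands $\mathbb R^{d_j}$ \emph{blocks}.

\begin{theorem}\label{thm:real}
Let $n\ge3$, let $b=d_1+\dots+d_m$ with $1\le d_j\le n$, and let $L\subset\mathbb R^b$ be a lattice. Then
\[
C_n(b)\ge\frac{\lambda(L)\,\lambda(L^*)}{m}.
\]
\end{theorem}

The shape of the bound comes from the connected sum of $m$ unit tori, one for each block. Volumes add, which gives the denominator $m$. A curve or a hypersurface pays separately in each summand, which gives the norm $\|\cdot\|$ in both factors of the numerator. The lattice $\mathbb Z^b$ gives only $1/m$. But for blocks of size $1$ the norm is the $\ell^1$-norm, whose unit ball is so small that a suitable lattice of covolume $1$ and its dual both have $\lambda$ of order $b$. The numerator is then of order $b^2$, against $m=b$. The bound agrees with \eqref{eq:known}: the Cauchy--Schwarz inequality gives $\|v\|\le\sqrt m\,|v|$, so $\lambda(L)\lambda(L^*)/m\le\gamma'_b$.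

Section~\ref{sec:cal} reduces the lower bounds on systoles to the construction of closed forms. Section~\ref{sec:example} shows the construction for two summands. Sections~\ref{sec:cutoff}--\ref{sec:metric} prove Theorem~\ref{thm:real}, and Section~\ref{sec:lattices} deduces Theorem~\ref{thm:main}.

\section{Lower bounds for systoles from closed forms}\label{sec:cal}

A lower bound on a systole concerns all cycles in all nonzero classes. We obtain it by integrating closed forms that are pointwise small. The \emph{comass} $|\xi|$ of a $k$-form $\xi$ at a point is the supremum of $|\xi(e_1,\dots,e_k)|$ over orthonormal $k$-frames. We use four facts.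
\begin{enumerate}
\item[(C1)] $|\xi(v_1,\dots,v_k)|\le|\xi|\,|v_1|\cdots|v_k|$. Indeed, by Gram--Schmidt, $\xi(v_1,\dots,v_k)=t_1\cdots t_k\,\xi(e_1,\dots,e_k)$ with $e_i$ orthonormal and $0\le t_i\le|v_i|$.
\item[(C2)] $|\alpha\wedge\eta|\le k|\alpha||\eta|$ for a $1$-form $\alpha$ and a $(k-1)$-form $\eta$, because $(\alpha\wedge\eta)(e_1,\dots,e_k)$ is a sum of $k$ products.
\item[(C3)] If $(1+\varepsilon)^{-2}g\le g'\le(1+\varepsilon)^2g$, lengths of vectors for $g$ and $g'$ differ by a factor at most $1+\varepsilon$. By (C1), comasses of $k$-forms differ by a factor at most $(1+\varepsilon)^k$, and volumes by at most $(1+\varepsilon)^n$.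
\item[(C4)] If $\xi$ is closed and $c$ is a Lipschitz $k$-cycle, then $\int_c\xi$ depends only on the class of $c$, and $|\int_c\xi|\le\sup|\xi|\cdot\mathrm{vol}_k(c)$.
\end{enumerate}
We also recall two facts about a closed oriented $n$-manifold $M$. First, integration over loops identifies $H^1(M;\mathbb R)$ with $\mathrm{Hom}(H_1(M;\mathbb Z),\mathbb R)$, and $H^1(M;\mathbb Z)$ with the subgroup of classes all of whose periods are integers. Second, Poincar\'e duality is an isomorphism $H_{n-1}(M;\mathbb Z)\to H^1(M;\mathbb Z)$, normalized so that $\int_h\varphi=\int_M\alpha\wedge\varphi$ whenever $\varphi$ is a closed $(n-1)$-form and $\alpha$ is a closed $1$-form representing the dual of $h$.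

Put $\|w\|_{\max}=\max_j|w_j|$. For $v\in\mathbb R^b$ define $\hat v$ by $\hat v_j=v_j/|v_j|$ if $v_j\ne0$ and $\hat v_j=0$ otherwise. Then $\|\hat v\|_{\max}\le1$ and $\langle\hat v,v\rangle=\|v\|$.

\begin{lemma}\label{lem:cal}
Let $M$ be a closed connected oriented Riemannian $n$-manifold, $L\subset\mathbb R^b$ a lattice, and $D,c_1,c_2>0$. Suppose there are linear maps $w\mapsto\alpha_w$ and $u\mapsto\varphi_u$ from $\mathbb R^b$ to closed $1$-forms and closed $(n-1)$-forms on $M$ such that
\begin{enumerate}
\item[(a)] $w\mapsto[\alpha_w]$ is an isomorphism $\mathbb R^b\to H^1(M;\mathbb R)$ that maps $L^*$ onto $H^1(M;\mathbb Z)$;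
\item[(b)] $|\alpha_w|\le c_1\|w\|_{\max}$ and $|\varphi_u|\le c_2\|u\|_{\max}$ at every point;
\item[(c)] $\int_M\alpha_w\wedge\varphi_u=D\langle w,u\rangle$.
\end{enumerate}
Then $b_1(M)=b$, $\ \mathrm{stsys}_1(M)\ge\lambda(L)/c_1$ and $\mathrm{sys}_{n-1}(M)\ge D\lambda(L^*)/c_2$.
\end{lemma}

\begin{proof}
Let $h\in H_1(M;\mathbb Z)_{\mathbb R}\setminus0$. The linear functional $w\mapsto\int_h\alpha_w$ equals $\langle\cdot,v\rangle$ for some $v\in\mathbb R^b$. We have $v\ne0$, because the classes $[\alpha_w]$ fill $H^1(M;\mathbb R)$, the dual space of $H_1(M;\mathbb R)$. For $w\in L^*$ the form $\alpha_w$ has integer periods, so $v\in(L^*)^*=L$. Hence $\int_h\alpha_{\hat v}=\|v\|\ge\lambda(L)$ while $|\alpha_{\hat v}|\le c_1$, and (C4) gives $\|h\|_{\mathrm{st}}\ge\lambda(L)/c_1$.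

Let $h\in H_{n-1}(M;\mathbb Z)\setminus0$. By (a) its Poincar\'e dual is $[\alpha_w]$ for some $w\in L^*\setminus0$. Then $\int_h\varphi_{\hat w}=\int_M\alpha_w\wedge\varphi_{\hat w}=D\|w\|\ge D\lambda(L^*)$ while $|\varphi_{\hat w}|\le c_2$, and (C4) gives $\mathrm{vol}_{n-1}(h)\ge D\lambda(L^*)/c_2$.
\end{proof}

For $w,u\in\mathbb R^n$ consider the constant forms $w^\flat=\sum_iw_i\,dx_i$ and $*u^\flat=\iota_u(dx_1\wedge\dots\wedge dx_n)$. They satisfy
\begin{equation}\label{eq:const}
|w^\flat|=|w|,\qquad|{*u^\flat}|\le|u|,\qquad w^\flat\wedge{*u^\flat}=\langle w,u\rangle\,dx_1\wedge\dots\wedge dx_n ;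
\end{equation}
the middle inequality is $|\det(u,e_2,\dots,e_n)|\le|u|$.

\begin{example}[Flat tori]\label{ex:torus}
Let $M=\mathbb R^n/L$ and $D=\mathrm{vol}(M)$. Take a single block $\mathbb R^n$, $\alpha_w=w^\flat$ and $\varphi_u=*u^\flat$. Since $H_1(M;\mathbb Z)=L$ and the period of $w^\flat$ on $v$ is $\langle w,v\rangle$, Lemma~\ref{lem:cal} applies with $c_1=c_2=1$: $\mathrm{stsys}_1\ge\lambda_1(L)$ and $\mathrm{sys}_{n-1}\ge D\lambda_1(L^*)$. Both bounds are attained. A shortest $v\in L$ gives a closed geodesic of length $|v|$. For a shortest $w\in L^*$, the fibers of the map $M\to\mathbb R/\mathbb Z$, $x\mapsto\langle w,x\rangle$, are dual to $[w^\flat]$ and are translates of each other; slicing $M$ along them gives $D=\mathrm{vol}(\text{fiber})/|w|$. The ratio is therefore $\lambda_1(L)\lambda_1(L^*)$.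
\end{example}

To prove Theorem~\ref{thm:real} we construct, for $L\subset\mathbb Z^b$ of index $D$, a manifold as in Lemma~\ref{lem:cal} with $c_1,c_2$ close to $1$ and volume close to $Dm$.

\section{Two summands and a double cover}\label{sec:example}

The smallest case in which a cover improves the ratio of a connected sum has two blocks of size $1$. Let
\[
L=\{(x,y)\in\mathbb Z^2:x+y\text{ even}\},\qquad L^*=\mathbb Z^2\cup\big(\mathbb Z^2+(\tfrac12,\tfrac12)\big),\qquad D=2 .
\]
On $L$ the number $|x|+|y|$ is even, so $\lambda(L)=2$, and $\lambda(L^*)=1$. Theorem~\ref{thm:real} promises the ratio $1$, twice what the lattice $\mathbb Z^2$ gives. The target is a manifold with volume $Dm=4$, stable $1$-systole $2$ and $(n-1)$-systole $D\lambda(L^*)=2$, up to small errors.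

Let $Y$ be the connected sum of two unit tori with a thin neck. A loop in $Y$ has winding numbers $(x,y)$ in the first coordinate directions of the two tori. Let $M_0$ be the double cover to which a loop lifts closed if and only if $(x,y)\in L$. Over each summand lies the torus $\mathbb R^n/(2\mathbb Z\times\mathbb Z^{n-1})$ with two holes, and the neck lifts to two necks $A$ and $B$ (Figure~\ref{fig:cover}). The group $H_1(M_0;\mathbb Z)\cong\mathbb Z^{2n+1}$ has a basis consisting of the long circles $a_1,a_2$ of the two tori, the $2(n-1)$ remaining coordinate circles, and a loop $c$ that runs along half of $a_1$, through $A$, along half of $a_2$ and back through $B$. The winding numbers define $q:H_1(M_0;\mathbb Z)\to L$ with $q(a_1)=(2,0)$, $q(a_2)=(0,2)$, $q(c)=(1,1)$, and $q=0$ on the remaining circles. Since $q(ia_1+ja_2+kc)=(2i+k,2j+k)$, the kernel of $q$ is generated by the remaining circles and by $\gamma=a_1+a_2-2c$.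

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw (-2,0) circle (1);
\draw (2,0) circle (1);
\draw[ultra thick] (-2,-1) arc (-90:90:1);
\draw[ultra thick] (2,1) arc (90:270:1);
\draw[ultra thick,dashed] (-2,1) .. controls (-2,2) and (2,2) .. (2,1);
\draw[ultra thick,dashed] (-2,-1) .. controls (-2,-2) and (2,-2) .. (2,-1);
\draw[thick] (-1.25,0) -- (-0.75,0);
\draw[thick] (2.75,0) -- (3.25,0);
\node at (-2.1,0) {$a_1$};
\node at (2,0) {$a_2$};
\node at (0,2.05) {$A$};
\node at (0,-2.05) {$B$};
\end{tikzpicture}
\caption{The double cover $M_0$ of a connected sum of two unit tori. Each circle $a_j$, of length $2$, stands for a torus $\mathbb R^n/(2\mathbb Z\times\mathbb Z^{n-1})$; the dashed arcs are the thin necks $A$ and $B$. The bold arcs together with the necks form the loop $c$. The two ticks are slices $\{x_1=\mathrm{const}\}$ of volume $1$ each; their union meets each of $a_1,a_2,c$ once, so its intersection number with $a_1+a_2-2c$ is $0$.}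
\label{fig:cover}
\end{figure}

The cover has volume close to $4$, and $a_1,a_2,c$ have length close to $2$. But $M_0$ has too much homology, and the excess is short. The remaining circles have length $1$. A slice $\{x_1=\mathrm{const}\}$ of one torus has volume $1$. The cross-section of the neck $A$ is a tiny sphere that meets $c$ once and so is nonzero in homology, which makes $\mathrm{sys}_{n-1}(M_0)$ nearly $0$.

All three defects come from $\ker q$. Perform surgery on embedded curves representing its generators: remove a tube $S^1\times D^{n-1}$ around each curve and glue in $D^2\times S^{n-2}$. The remaining circles now bound discs. A hypersurface class survives only if its intersection number with every surgery curve is zero; Lemma~\ref{lem:top} below proves this in its dual, cohomological form. The neck sphere has intersection number $\pm2$ with $\gamma$. A single slice of the first torus meets $a_1$ once, misses $a_2$, and meets $c$ once or not at all, so its intersection number with $\gamma$ is odd. Both are eliminated. Pairs of slices survive: the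 pair in Figure~\ref{fig:cover} is dual to $w=(\frac12,\frac12)$, and the preimage of a slice of the first summand of $Y$ is dual to $w=(1,0)$. These have volume $2$, as desired.

It remains to perform the connected sum and the surgeries without adding volume and without creating shortcuts. In the language of Lemma~\ref{lem:cal}, the forms $w^\flat$ and $*u^\flat$ must be carried across necks and handles with almost no increase of comass.

\section{A logarithmic cutoff}\label{sec:cutoff}

Before cutting out a neighborhood of a point or a circle, we make a closed form as simple as possible there by subtracting an exact form $d(\chi\zeta)$. The primitive $\zeta$ has size $r$ at distance $r$ from the core, so the error term $d\chi\wedge\zeta$ has size $r|\chi'(r)|$. A cutoff that falls from $1$ to $0$ on $[R/2,R]$ has $r|\chi'|\ge1$ somewhere, however small $R$ is, and would cost a fixed factor. If $r|\chi'(r)|\le\delta$ and $\chi$ falls from $1$ to $0$ on $[r_0,R]$, then $1\le\delta\log(R/r_0)$, so the cutoff must be spread over many scales.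

Let $P$ be a point or a circle $\mathbb R/\ell\mathbb Z$, and give $Z=P\times\{x\in\mathbb R^d:|x|<R\}$ the flat product metric. Let $F_t(s,x)=(s,tx)$ for $0\le t\le1$.

\begin{lemma}\label{lem:cut}
Let $\delta>0$ and $k\ge1$. There is a linear map $\xi\mapsto\eta(\xi)$ from closed $k$-forms on $Z$ to compactly supported $(k-1)$-forms on $Z$ such that $\xi'=\xi-d\eta(\xi)$ satisfies
\[
\xi'=F_0^*\xi\ \text{ on }\{|x|\le Re^{-2/\delta}\},\qquad\sup|\xi'|\le(1+k\delta)\sup|\xi| .
\]
If $k>\dim P$, then $F_0^*\xi=0$.
\end{lemma}

\begin{proof}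
Let $\theta:\mathbb R\to[0,1]$ be smooth, equal to $0$ on a neighborhood of $(-\infty,0]$ and to $1$ on $[1,\infty)$, with $0\le\theta'\le2$. Put $\chi(r)=\theta\big(\frac\delta2\log(R/r)\big)$. Then $\chi=1$ for $r\le Re^{-2/\delta}$, $\chi=0$ near $r=R$, and $r|\chi'(r)|=\frac\delta2\theta'\le\delta$. Write $\chi$ also for the smooth function $\chi(|x|)$ on $Z$; it satisfies $|x|\,|d\chi|\le\delta$.

The homotopy operator of $F_t$ is
\[
(\mathcal H\xi)_{(s,x)}(v_2,\dots,v_k)=\int_0^1\xi_{(s,tx)}\big((0,x),dF_tv_2,\dots,dF_tv_k\big)\,dt,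
\]
and the homotopy formula reads $\xi-F_0^*\xi=d\mathcal H\xi$ for closed $\xi$. The maps $dF_t$ do not increase lengths, so (C1) gives $|\mathcal H\xi|\le|x|\sup|\xi|$ and $|F_0^*\xi|\le\sup|\xi|$. Put $\eta(\xi)=\chi\,\mathcal H\xi$. Then
\[
\xi'=(1-\chi)\,\xi+\chi\,F_0^*\xi-d\chi\wedge\mathcal H\xi .
\]
The first two terms form a convex combination, of comass at most $\sup|\xi|$, and the last has comass at most $k\,|d\chi|\,|x|\sup|\xi|\le k\delta\sup|\xi|$ by (C2). Where $\chi=1$ on a neighborhood we get $\xi'=F_0^*\xi$, and continuity extends this to $|x|=Re^{-2/\delta}$. Finally $F_0$ factors through $P$, which carries no nonzero $k$-forms for $k>\dim P$.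
\end{proof}

When $Z$ is an open subset of a manifold, we extend $\eta(\xi)$ by zero. Then $\xi'$ is a closed form on the whole manifold, cohomologous to $\xi$ and linear in $\xi$.

\section{Covers of connected sums of tori}\label{sec:cover}

\subsection*{Reduction to sublattices of $\mathbb Z^b$}
Write $L=A\mathbb Z^b$ with $A\in GL_b(\mathbb R)$, so that $L^*=(A^\top)^{-1}\mathbb Z^b$. If $A_i\to A$, then $A_iA^{-1}\to I$, so $\|A_ix\|/\|Ax\|\to1$ uniformly in $x\ne0$, and the same holds for the inverse transposes. Thus $\lambda(L)\lambda(L^*)$ is continuous in $A$. It is unchanged when $A$ is multiplied by a scalar. Rational matrices are dense and have integral multiples, so it suffices to prove Theorem~\ref{thm:real} for $L\subset\mathbb Z^b$, of finite index $D$. Fix such an $L$ and $\varepsilon\in(0,1)$, and put $\delta=\varepsilon/n$, so that $1+k\delta\le1+\varepsilon$ for $k\le n$.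

\subsection*{The connected sum}
Let $\mathbb T_1,\dots,\mathbb T_m$ be copies of $\mathbb R^n/\mathbb Z^n$. Apply Lemma~\ref{lem:cut} with $P$ a point to the ball $B(0,\frac14)\subset\mathbb T_j$, and let $r_0=\frac14e^{-2/\delta}$. For a constant form $\xi$ of degree $1$ or $n-1$, the form $\xi'$ on $\mathbb T_j$ is cohomologous to $\xi$, vanishes on $B(0,r_0)$, and satisfies $\sup|\xi'|\le(1+\varepsilon)|\xi|$.

Let $Q$ be $S^n$ with $m$ disjoint open balls removed. Identify a collar of each boundary sphere, preserving orientation, with the annulus $\{\frac12<|x|\le1\}\subset\mathbb R^n$, the boundary being $\{|x|=1\}$, and extend the flat metric of (slightly smaller) annuli to a metric on $Q$ by a partition of unity. Let $Q'$ be $Q$ rescaled by a factor $\rho_0<r_0$ with $\rho_0^n\,\mathrm{vol}(Q)\le\varepsilon m$. The collars of $Q'$ continue the flat metric of $\mathbb T_j\setminus B(0,\rho_0)$ across $|x|=\rho_0$, so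
\[
Y=Q'\cup\bigcup_{j=1}^m\big(\mathbb T_j\setminus B(0,\rho_0)\big)
\]
is a closed connected oriented Riemannian manifold with $\mathrm{vol}(Y)\le(1+\varepsilon)m$.

Since $n\ge3$, the spheres $S^{n-1}$ and the piece $Q'$ are simply connected, and van Kampen's theorem shows that $\pi_1(Y)$ is the free product of the groups $\pi_1(\mathbb T_j)=\mathbb Z^n$. Regard $\mathbb R^{d_j}\subset\mathbb R^n$ as the span of the first $d_j$ coordinates; this is where $d_j\le n$ is used. Let $\tau:\pi_1(Y)\to\mathbb Z^b=\bigoplus_j\mathbb Z^{d_j}$ be the surjection that projects the $j$-th factor onto $\mathbb Z^{d_j}$. For $w,u\in\mathbb R^b$ define $\alpha^Y_w$ and $\varphi^Y_u$ to be $(w_j^\flat)'$ and $(*u_j^\flat)'$ on $\mathbb T_j\setminus B(0,\rho_0)$ and $0$ on $Q'$. They are smooth and closed because $\rho_0<r_0$, and linear in $w$ and $u$. At each point only one block is present, so by \eqref{eq:const} their comasses are at most $(1+\varepsilon)\|w\|_{\max}$ and $(1+\varepsilon)\|u\|_{\max}$. The period of $\alpha_w^Y$ on a loop $\ell$ is $\langle w,\tau(\ell)\rangle$: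 both sides are homomorphisms on $\pi_1(Y)$, and on the $j$-th factor the period is that of $(w_j^\flat)'$, hence of $w_j^\flat$, on a loop in $\mathbb T_j$. By Stokes' theorem on $\mathbb T_j$ and \eqref{eq:const},
\[
\int_Y\alpha^Y_w\wedge\varphi^Y_u=\sum_j\int_{\mathbb T_j}(w_j^\flat)'\wedge(*u_j^\flat)'=\sum_j\int_{\mathbb T_j}w_j^\flat\wedge{*u_j^\flat}=\langle w,u\rangle .
\]

\subsection*{The cover}
To replace $\mathbb Z^b$ by $L$, let $p:M_0\to Y$ be the connected covering with group $\tau^{-1}(L)$, of degree $D$, with the pulled-back metric $g_0$. The map $\tau$ induces a surjection $q:H_1(M_0;\mathbb Z)\to L$. The forms $\alpha^0_w=p^*\alpha^Y_w$ and $\varphi^0_u=p^*\varphi^Y_u$ satisfy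
\begin{gather}
\int_\ell\alpha^0_w=\langle w,q(\ell)\rangle\quad(\ell\in H_1(M_0;\mathbb Z)),\qquad\int_{M_0}\alpha^0_w\wedge\varphi^0_u=D\langle w,u\rangle,\label{eq:M0top}\\
|\alpha^0_w|\le(1+\varepsilon)\|w\|_{\max},\quad|\varphi^0_u|\le(1+\varepsilon)\|u\|_{\max},\quad\mathrm{vol}(M_0,g_0)\le(1+\varepsilon)Dm.\label{eq:M0geom}
\end{gather}
Conditions (b) and (c) of Lemma~\ref{lem:cal} hold. Condition (a) can fail only because the classes $[\alpha^0_w]$ vanish on $K=\ker q$ and so do not fill $H^1(M_0;\mathbb R)$ when $K$ has positive rank.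

\section{Surgery on the kernel: cohomology}\label{sec:top}

Let $N$ be the rank of $K$, and choose $N$ elements of $K$ that form a basis of $K\otimes\mathbb Q$. Since $M_0$ is connected, each is represented by a loop, and since $n\ge3$, general position makes these loops disjoint smoothly embedded curves $\gamma_1,\dots,\gamma_N$. Their normal bundles are orientable bundles over a circle, hence trivial. Let $U_i\cong S^1\times D^{n-1}$ be disjoint closed tubes with cores $\gamma_i$, let $E=M_0\setminus\bigcup_i\mathrm{int}\,U_i$, and let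
\[
M=E\cup\bigcup_i W_i,\qquad W_i=D^2\times S^{n-2},
\]
glued along $\partial U_i=S^1\times S^{n-2}=\partial W_i$. The manifold $M$ is closed. It is connected because $E$ is, the curves having codimension at least $2$. Each $\partial U_i$ is connected, so the orientation of $E$ extends to $M$. For $\ell\in H_1(E;\mathbb Z)$ write $q(\ell)$ for $q$ of its image in $H_1(M_0;\mathbb Z)$.

\begin{lemma}\label{lem:top}
\begin{enumerate}
\item[(i)] The maps $H_1(E;\mathbb Z)\to H_1(M_0;\mathbb Z)$ and $H_1(E;\mathbb Z)\to H_1(M;\mathbb Z)$ are onto.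
\item[(ii)] For every $a\in H^1(M;\mathbb R)$ there is $w\in\mathbb R^b$ with $a(\ell)=\langle w,q(\ell)\rangle$ for all $\ell\in H_1(E;\mathbb Z)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Recall Lefschetz duality for a compact oriented $n$-manifold $U$ with boundary: $H_k(U,\partial U)\cong H^{n-k}(U)$ and $H^k(U,\partial U)\cong H_{n-k}(U)$.

(i) By excision and duality, $H_1(M_0,E)\cong\bigoplus_iH^{n-1}(U_i)$ and $H_1(M,E)\cong\bigoplus_iH^{n-1}(W_i)$. Both vanish, since $U_i\simeq S^1$ with $n-1\ge2$, and $W_i\simeq S^{n-2}$.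

(ii) We first show that restriction $H^1(M_0;\mathbb R)\to H^1(E;\mathbb R)$ is onto. By the exact sequence of the pair $(M_0,E)$ it suffices that $H^2(M_0,E;\mathbb R)\to H^2(M_0;\mathbb R)$ be injective. Cap product with the fundamental class identifies this map with the map $\bigoplus_iH_{n-2}(U_i;\mathbb R)\to H_{n-2}(M_0;\mathbb R)$ induced by inclusion. If $n\ge4$, the source is $0$. If $n=3$, the map is $\mathbb R^N\to H_1(M_0;\mathbb R)$, $e_i\mapsto[\gamma_i]$, which is injective because the $[\gamma_i]$ are independent over $\mathbb Q$.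

So $a|_E=a_0|_E$ for some $a_0\in H^1(M_0;\mathbb R)=\mathrm{Hom}(H_1(M_0;\mathbb Z),\mathbb R)$. The curve $S^1\times\{\mathrm{pt}\}\subset\partial U_i$ lies in $E$, is homologous to $\gamma_i$ in $U_i$, and bounds $D^2\times\{\mathrm{pt}\}$ in $W_i$. Hence $a_0(\gamma_i)=a(S^1\times\{\mathrm{pt}\})=0$. Every element of $K$ has a nonzero multiple in the subgroup generated by the $[\gamma_i]$, so $a_0|_K=0$. Thus $a_0$ factors through $q$ as a homomorphism $L\to\mathbb R$, and every such homomorphism is $\langle w,\cdot\rangle$ for some $w\in\mathbb R^b$.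
\end{proof}

\begin{remark}
For $n=3$ the independence of the $[\gamma_i]$ cannot be dropped, because surgery can then create cohomology. Let $U=S^1\times D^2$ be the standard solid torus in $S^3$. Its exterior is a solid torus in which $S^1\times\{\mathrm{pt}\}$ bounds a disc, so surgery yields $S^2\times S^1$, and (ii) fails with $q=0$.
\end{remark}

\section{Surgery on the kernel: metric and forms}\label{sec:metric}

We now choose the tubes and a metric on $M$, and extend the forms. The metric must not depend on $w$ and $u$. All constructions of forms below are linear, so it suffices to state comass bounds for $\|w\|_{\max}\le1$ and $\|u\|_{\max}\le1$, which we assume.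

\subsection*{Product tubes}
Lemma~\ref{lem:cut} needs a flat product metric near $\gamma_i$. Parametrize $\gamma_i$ by arc length $s\in S_i=\mathbb R/\ell_i\mathbb Z$, let $\nu_1,\dots,\nu_{n-1}$ be an orthonormal frame of its normal bundle, and put $\Phi_i(s,x)=\exp_{\gamma_i(s)}\sum_ax_a\nu_a(s)$. Along $x=0$ the differential of $\Phi_i$ sends $\partial_s,\partial_{x_a}$ to the orthonormal frame $\dot\gamma_i,\nu_a$, so $\Phi_i^*g_0$ agrees there with $\bar g=ds^2+|dx|^2$. For small $R$ the maps $\Phi_i$ embed the tubes $\{|x|\le2R\}$ disjointly, and $(1+\varepsilon)^{-2}g_0\le\bar g\le(1+\varepsilon)^2g_0$ on them; we suppress $\Phi_i$ from now on. Let $g_1$ be a pointwise convex combination of $g_0$ and $\bar g$ that equals $\bar g$ for $|x|\le R$ and $g_0$ near $|x|=2R$ and outside the tubes. Then $(1+\varepsilon)^{-2}g_0\le g_1\le(1+\varepsilon)^2g_0$, and (C3) and \eqref{eq:M0geom} give, with respect to $g_1$,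
\[
|\alpha^0_w|\le(1+\varepsilon)^2,\qquad|\varphi^0_u|\le(1+\varepsilon)^n,\qquad\mathrm{vol}(M_0,g_1)\le(1+\varepsilon)^{n+1}Dm .
\]

\subsection*{Simplifying the forms near the cores}
Apply Lemma~\ref{lem:cut} with $P=S_i$ on each tube $\{|x|<R\}$, and let $r_1=Re^{-2/\delta}$. This yields closed forms $\alpha^1_w$ and $\varphi^1_u$ on $M_0$, cohomologous to $\alpha^0_w$ and $\varphi^0_u$, with
\begin{equation}\label{eq:step1}
|\alpha^1_w|\le(1+\varepsilon)^3,\qquad|\varphi^1_u|\le(1+\varepsilon)^{n+1}.
\end{equation}
Since $n-1\ge2>\dim S_i$, the form $\varphi^1_u$ vanishes for $|x|\le r_1$, and it will extend by zero over any handle. The $1$-form does not vanish: for $|x|\le r_1$ it equals $\beta_i(s)\,ds$, where $\beta_i(s)=\alpha^0_w(\partial_s)$ at $(s,0)$ and $|\beta_i|\le(1+\varepsilon)^2$. Here we use $[\gamma_i]\in K$. By \eqref{eq:M0top}, $\int_{S_i}\beta_i\,ds=\langle w,q(\gamma_i)\rangle=0$, so $G_i(s)=\int_0^s\beta_i$ is a function on the circle $S_i$, with $dG_i=\beta_i\,ds$ and $|G_i|\le(1+\varepsilon)^2\ell_i$.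

To extend $dG_i$ over a disc bounded by $S_i$ we cut it off as $d(\psi G_i)$, with error term $G_i\,d\psi$. Now $G_i$ is of order $\ell_i$, which we cannot make small, so $d\psi$ must be small and the cutoff needs a long cylinder $S_i\times[-T,0]$ with $T\gg\ell_i$. The cylinder has large area, but it enters $M$ multiplied by a sphere $S^{n-2}$ whose radius we are free to choose afterwards.

\subsection*{The metric on $M$}
Choose $T>0$ with $2(1+\varepsilon)^2\ell_i/T\le\varepsilon$ for all $i$. Choose Riemannian discs $(\Delta_i,h_i)$ whose boundary collar is isometric to $S_i\times(-T-1,-T]$ with metric $ds^2+dt^2$ and boundary at $t=-T$. Let $0<2\rho<r_1$. Let $\sigma:\mathbb R\to[0,1]$ be smooth with $\sigma=0$ on $(-\infty,1]$ and $\sigma=1$ on $[2,\infty)$, and put $f(t)=\rho+\sigma(t/\rho)(t-\rho)$. Then $f(t)=t$ for $t\ge2\rho$, $f(t)=\rho$ for $t\le\rho$, and $\rho\le f\le2\rho$ for $t\le2\rho$.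

In polar coordinates $t=|x|$ the punctured tube $\{0<|x|<r_1\}$ is $S_i\times(0,r_1)\times S^{n-2}$ with metric $ds^2+dt^2+t^2g_{S^{n-2}}$. Take $U_i=\{|x|\le2\rho\}$ and replace it by
\[
W_i=\big(S_i\times[-T,2\rho]\times S^{n-2}\big)\cup\big(\Delta_i\times S^{n-2}\big)
\]
with the metric $ds^2+dt^2+f(t)^2g_{S^{n-2}}$ on the first piece and $h_i+\rho^2g_{S^{n-2}}$ on the second. The union of $S_i\times[-T,2\rho]$ and $\Delta_i$ is a disc, so this is the surgery of Section~\ref{sec:top}. The formula $ds^2+dt^2+f(t)^2g_{S^{n-2}}$ is valid on all of $-T-1<t<r_1$, so these metrics and $g_1|_E$ form a smooth metric $g$ on $M$. The handles have total volume at most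
\[
(2\rho)^{n-2}\,\mathrm{vol}(S^{n-2})\sum_i\big[\ell_i(T+2\rho)+\mathrm{area}(\Delta_i)\big].
\]
The quantities $T$, $\ell_i$ and $\mathrm{area}(\Delta_i)$ were fixed before $\rho$, and $n-2\ge1$, so this tends to $0$ with $\rho$. (For $n=2$ the factor $\rho^{n-2}$ would be $1$.) Fix $\rho$ so that it is at most $\varepsilon Dm$. Then
\begin{equation}\label{eq:vol}
\mathrm{vol}(M,g)\le(1+\varepsilon)^{n+1}Dm+\varepsilon Dm\le(1+\varepsilon)^{n+2}Dm .
\end{equation}

\subsection*{The forms on $M$}
Let $\varphi_u=\varphi^1_u$ on $E$ and $\varphi_u=0$ on the handles. It is smooth and closed because $2\rho<r_1$. Let $\psi:\mathbb R\to[0,1]$ be smooth with $\psi=1$ for $t\ge0$, $\psi=0$ on a neighborhood of $(-\infty,-T]$, and $|\psi'|\le2/T$. Define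
\[
\alpha_w=\begin{cases}\alpha^1_w&\text{on }E,\\ d\big(\psi(t)G_i(s)\big)&\text{on }S_i\times[-T,2\rho]\times S^{n-2},\\0&\text{on }\Delta_i\times S^{n-2}.\end{cases}
\]
On both sides of $t=2\rho$ the form equals $\beta_i\,ds$, and on both sides of $t=-T$ it vanishes, so $\alpha_w$ is smooth and closed.

\begin{proof}[Proof of Theorem~\ref{thm:real}]
We check the hypotheses of Lemma~\ref{lem:cal} for $(M,g)$.

(a) On $E$ the form $\alpha_w$ differs from $\alpha^0_w$ by an exact form, so \eqref{eq:M0top} gives $\int_\ell\alpha_w=\langle w,q(\ell)\rangle$ for $\ell\in H_1(E;\mathbb Z)$. By Lemma~\ref{lem:top}(i), a class in $H^1(M;\mathbb R)$ is determined by its values on $H_1(E;\mathbb Z)$, these values are all of its periods, and $q(\ell)$ runs through all of $L$. Hence the set of periods of $\alpha_w$ is $\{\langle w,v\rangle:v\in L\}$. It follows that $[\alpha_w]=0$ only for $w=0$, and that $[\alpha_w]\in H^1(M;\mathbb Z)$ if and only if $w\in L^*$. By Lemma~\ref{lem:top}(ii), every $a\in H^1(M;\mathbb R)$ agrees with some $[\alpha_w]$ on $H_1(E;\mathbb Z)$,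 and so equals it.

(b) On $E$ use \eqref{eq:step1}. On the cylinder $\alpha_w=\psi\beta_i\,ds+\psi'G_i\,dt$ with $ds,dt$ of norm $1$, so
\[
|\alpha_w|\le|\beta_i|+\tfrac2T|G_i|\le(1+\varepsilon)^2+\varepsilon\le(1+\varepsilon)^3 .
\]
Thus $c_1=(1+\varepsilon)^3$ and $c_2=(1+\varepsilon)^{n+1}$.

(c) The form $\varphi_u$ vanishes on each $W_i$ and $\varphi^1_u$ vanishes on each $U_i$. By Stokes' theorem on $M_0$ and \eqref{eq:M0top},
\[
\int_M\alpha_w\wedge\varphi_u=\int_E\alpha^1_w\wedge\varphi^1_u=\int_{M_0}\alpha^1_w\wedge\varphi^1_u=\int_{M_0}\alpha^0_w\wedge\varphi^0_u=D\langle w,u\rangle .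
\]

Lemma~\ref{lem:cal} and \eqref{eq:vol} give $b_1(M)=b$ and
\[
\frac{\mathrm{stsys}_1(g)\,\mathrm{sys}_{n-1}(g)}{\mathrm{vol}_n(g)}\ge\frac{\lambda(L)}{(1+\varepsilon)^3}\cdot\frac{D\lambda(L^*)}{(1+\varepsilon)^{n+1}}\cdot\frac1{(1+\varepsilon)^{n+2}Dm}=\frac{\lambda(L)\lambda(L^*)}{(1+\varepsilon)^{2n+6}\,m}.
\]
The degree $D$ cancels. Letting $\varepsilon\to0$ proves the theorem for $L\subset\mathbb Z^b$, and the reduction in Section~\ref{sec:cover} gives it for all $L$.
\end{proof}

\section{Choosing the lattice}\label{sec:lattices}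

We need a lattice such that neither it nor its dual has a short vector for $\|\cdot\|$. A random lattice does this: each of the two bad events has probability less than $\frac12$. The lattices of covolume $1$ in $\mathbb R^b$ form the space $SL_b(\mathbb R)/SL_b(\mathbb Z)$, which carries a unique $SL_b(\mathbb R)$-invariant probability measure $\mathbb P$. Siegel's mean value theorem \cite{Siegel} states that for $b\ge2$ and a bounded Borel set $\Omega\subset\mathbb R^b$, the mean of $\#\big((L\setminus0)\cap\Omega\big)$ with respect to $\mathbb P$ is $\mathrm{vol}(\Omega)$.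

\begin{lemma}\label{lem:siegel}
Let $V$ be the volume of $\{v\in\mathbb R^b:\|v\|\le1\}$. Then
\[
\sup_L\lambda(L)\lambda(L^*)\ge V^{-2/b}\qquad\text{and}\qquad V\,b!=\prod_{j=1}^md_j!\,\omega_{d_j}.
\]
\end{lemma}

\begin{proof}
For $b=1$ we have $V=2$ and $\lambda(L)\lambda(L^*)=1$. Let $b\ge2$, let $r^bV<1$, and let $\Omega=\{\|v\|<r\}$. If $\lambda(L)<r$, then $\Omega$ contains at least two nonzero points $\pm v$ of $L$. Siegel's theorem gives $2\,\mathbb P(\lambda(L)<r)\le r^bV<1$. Since $(AL)^*=(A^\top)^{-1}L^*$ for $A\in SL_b(\mathbb R)$, the image of $\mathbb P$ under $L\mapsto L^*$ is again invariant, hence equal to $\mathbb P$. So $\mathbb P(\lambda(L^*)<r)<\frac12$ as well, and some $L$ has $\lambda(L)\ge r$ and $\lambda(L^*)\ge r$. Let $r\to V^{-1/b}$.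

For any norm on $\mathbb R^d$ whose unit ball has volume $V'$, the integral of $e^{-\text{norm}}$ is $\int_0^\infty e^{-t}\,d(V't^d)=V'd!$. Apply this to $\|\cdot\|$ on $\mathbb R^b$ and to $|\cdot|$ on each block, and use $e^{-\|v\|}=\prod_je^{-|v_j|}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The bound $C_n(b)\le\gamma'_b$ is \eqref{eq:known}, and the asymptotic bound on $\gamma'_b$ was quoted with it. Theorem~\ref{thm:real} and Lemma~\ref{lem:siegel} give, for every admissible decomposition,
\begin{equation}\label{eq:final}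
C_n(b)\ge\frac{(b!)^{2/b}}{m}\Big(\prod_jd_j!\,\omega_{d_j}\Big)^{-2/b}.
\end{equation}

(1) Take $m=b$ and all $d_j=1$. Since $\omega_1=2$, \eqref{eq:final} reads $C_n(b)\ge(b!)^{2/b}/(4b)$. From $e^b\ge b^b/b!$ we get $(b!)^{2/b}\ge b^2/e^2$, so $C_n(b)\ge b/(4e^2)$. For $n=3$ this is unbounded in $b$, which answers the Question.

(2) For $b\le n$ take a single block. Then $m=1$ and $\lambda=\lambda_1$, and the supremum over $L$ in Theorem~\ref{thm:real} gives $C_n(b)\ge\gamma'_b$.

(3) Take $\lfloor b/n\rfloor$ blocks of size $n$ and, if $n\nmid b$, one block of size $b-n\lfloor b/n\rfloor$. Then $m\sim b/n$ as $b\to\infty$. The product in \eqref{eq:final} is $(n!\,\omega_n)^{\lfloor b/n\rfloor}$ times a factor that takes finitely many positive values, so its $(2/b)$-th power tends to $(n!\,\omega_n)^{2/n}$. By Stirling's formula $(b!)^{2/b}\sim b^2/e^2$. The right side of \eqref{eq:final} is therefore asymptotic to $\kappa_nb$. For $n=3$ we have $3!\,\omega_3=6\cdot\frac{4\pi}3=8\pi$. As $n\to\infty$, Stirling's formula gives $(n!)^{2/n}\sim n^2/e^2$ and,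 from $\omega_n=\pi^{n/2}/\Gamma(\frac n2+1)$, also $\omega_n^{2/n}\sim2\pi e/n$. Hence $e^2(n!\,\omega_n)^{2/n}\sim2\pi e\,n$ and $\kappa_n\to1/(2\pi e)$.
\end{proof}

In dimension three, full blocks improve on blocks of size $1$: $\kappa_3>1/(4e^2)$ because $(8\pi)^2<12^3$. The limit $1/(2\pi e)$ of $\kappa_n$ is the constant in the asymptotic lower bound for $\gamma'_b$ quoted after \eqref{eq:known}.

\begin{thebibliography}{9}
\bibitem{BK} Victor Bangert and Mikhail Katz, \emph{Stable systolic inequalities and cohomology products}, arXiv:math/0204181 (2002).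
\bibitem{Siegel} Siegel, \emph{A mean value theorem in geometry of numbers}, Ann. of Math. 46 (1945).
\end{thebibliography}
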